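# A countable group on which every Hausdorff [semi]-topology is discrete

## A group of exponent nine and the equation $3x=c$

Let us build a countable abelian group by hand and put a slightly strange topology on it. Start from $\bigoplus_{n\ge1}\mathbb Z/9$ with standard generators $e_1,e_2,\dots$, and divide by the subgroup
$$B=\Big\{\sum_n 3a_ne_n:\ \sum_n a_n\equiv 0 \pmod 3\Big\}.$$
Call the quotient $A$, let $t_n$ be the image of $e_n$, and let $c$ be the image of $3e_1$. Since $3e_n-3e_m\in B$ and $3e_1\notin B$, we have
$$3t_n=c\ne0\quad\text{for all }n,\qquad 3c=0 .$$
Every element of $A$ can be written in exactly one way as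
$$kc+\sum_n r_nt_n,\qquad k\in\{0,1,2\},\ r_n\in\{-1,0,1\},\ \text{finitely many } r_n\neq 0.$$
For existence, write each coordinate in $\mathbb Z/9$ as $r_n+3q_n$ and collect the multiples $3q_nt_n=q_nc$. For uniqueness, reduction modulo $3$ kills $B$, so it is defined on $A$; it determines all $r_n$, and then $kc$ is determined, and $c$ has order $3$.

Declare $U\subset A$ open if for every $u\in U$ both $u+t_n$ and $u-t_n$ lie in $U$ for all but finitely many $n$. Unions and finite intersections of such sets are again such sets, so this is a topology. The condition does not change under translation or under $x\mapsto-x$, so all shifts and the inversion are continuous. By construction $t_n\to0$ and $-t_n\to 0$, and $\{0\}$ is not open, so the topology is not discrete.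

The topology is Hausdorff. By translation it is enough to separate $0$ from a given $u\neq0$. Write $u=kc+\sum_n r_nt_n$ and choose $M$ with $r_n=0$ for $n>M$. Let
$$U=\Big\{\sum_{n\in S}\pm t_n:\ S\text{ finite},\ S\subset\{M+1,M+2,\dots\}\Big\},$$
with all choices of signs. If $v\in U$ uses the set $S$, then $v\pm t_n\in U$ for all $n>\max(S\cup\{M\})$, so $U$ is open, and so is $u+U$. If $U$ met $u+U$, we would have $\sum_{n\in S}\pm t_n=kc+\sum_{n\le M}r_nt_n+\sum_{n\in T}\pm t_n$ with $S,T\subset\{M+1,\dots\}$. Both sides are in the unique form above, so $k=0$ and all $r_n=0$, that is, $u=0$, a contradiction.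

Now look at the equation $3x=c$. Every $t_n$ is a solution, $t_n\to 0$, and $0$ is not a solution. So *the solution set of this equation is not closed*, although the topology is Hausdorff, all shifts are continuous, and the inversion is continuous. In particular $x\mapsto 3x$ is discontinuous, and addition is not jointly continuous.

In a Hausdorff topological group such a thing cannot happen: there, solution sets of equations are closed. We now ask how many groups carry topologies of the weaker kind that we have just built.

## Four kinds of topologized groups

**Definition.** Let $G$ be a group endowed with a topology.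

- $G$ is a *semi-topological group* if the multiplication is separately continuous, i.e. all shifts $x\mapsto ax$ and $x\mapsto xa$ are continuous.
- $G$ is a *quasi-topological group* if it is semi-topological and $x\mapsto x^{-1}$ is continuous.
- $G$ is a *[semi]-topological group* if it is semi-topological and, for every $a\in G$, the map $G\to G$, $x\mapsto xax^{-1}$, is continuous.
- $G$ is a *[quasi]-topological group* if it is a [semi]-topological group in which $x\mapsto x^{-1}$ is continuous.

We also say "[semi]-topology" for a topology that turns the group into a [semi]-topological group, and similarly for the others. Mind what the third definition asks: in $x\mapsto xax^{-1}$ the *conjugator* varies. Conjugation by a fixed element is a composition of shifts and costs nothing.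

Some examples. In an abelian group $xax^{-1}=a$ is constant in $x$, so the brackets change nothing; the group $A$ above is a [quasi]-topological group. The real line with base $[x,x+\varepsilon)$ is a [semi]-topological group and not a [quasi]-topological one, since negation is not continuous. To see the bracket matter, take the infinite dihedral group (translations and reflections of $\mathbb Z$) with the cofinite topology. Shifts and inversion are bijections, hence continuous, so this is a $T_1$ quasi-topological group. Let $a$ be the translation by $1$. The set $\{x:xax^{-1}=a\}$ consists of all translations; it is infinite and not the whole group, so it is not closed, and $x\mapsto xax^{-1}$ is not continuous.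

The problem, from Taras Banakh, Igor Guran, Igor Protasov, "Algebraically determined topologies on permutation groups", arXiv:1201.0087 (2012), is this: *does each (countable) infinite group admit a non-discrete Hausdorff topology turning it into a [quasi]-topological group? A [semi]-topological group?* Finite groups are excluded because a Hausdorff topology on a finite set is discrete. Two results frame the problem. Zelenyuk proved that every infinite group admits a non-discrete Hausdorff *quasi*-topology. On the other hand, there are infinite, even countable, groups that admit no non-discrete Hausdorff *group* topology (Ol'shanskii; Klyachko–Trofimov). The bracketed notions sit in between.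

Many groups get the answer yes at once. Let $G$ be infinite abelian. Homomorphisms to the circle $\mathbb T$ separate points, so $G$ embeds in the compact group $\mathbb T^{\mathrm{Hom}(G,\mathbb T)}$ and inherits a Hausdorff group topology. If it were discrete, $G$ would be a discrete, hence closed, hence compact subgroup, and so finite.

For the next case recall a textbook fact.

**Extension fact.** Let $H$ be a normal subgroup of $G$ with a group topology such that each map $H\to H$, $x\mapsto gxg^{-1}$ $(g\in G)$, is continuous. Then the neighborhoods of $1$ in $H$ form a neighborhood base at $1$ of a group topology on $G$ in which $H$ is an open subgroup carrying its given topology. Indeed, for each neighborhood $U$ of $1$ in $H$ there is a smaller one $V$ with $VV\subset U$ and $V^{-1}\subset U$, since $H$ is a topological group, and for each $g\in G$ one with $gVg^{-1}\subset U$, by the hypothesis; these are the axioms for a neighborhood base at $1$. If $H$ is Hausdorff, then so is $G$, because the neighborhoods of $1$ still intersect in $\{1\}$.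

If $G$ has infinite center $H$, then $H$ has a non-discrete Hausdorff group topology by the abelian case, conjugation by elements of $G$ is trivial on $H$, and so $G$ has such a topology too. A group with answer "no" must therefore have finite center; this will come back.

## Zariski-closed sets, and where the standard argument stops

How does one show that a group has *no* non-discrete Hausdorff group topology? By equations.

**Definition.** Let $L$ be a group, and let $L*\langle X\rangle$ be the free product of $L$ with the infinite cyclic group generated by a letter $X$. For $w=w(X)\in L*\langle X\rangle$ and $x\in L$, let $w(x)\in L$ be the result of substituting $x$ for $X$. The *Zariski topology* of $L$ has as closed subbase the solution sets $\{x\in L:w(x)=1\}$.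

In $\mathbb Z$, written additively, an equation reads $mx=e$. It has at most one solution if $m\ne0$, and all or no elements are solutions if $m=0$. So the Zariski topology of $\mathbb Z$ is the cofinite topology. In general, right translation by $g^{-1}$ carries the solution set of $w(X)$ to that of $w(Xg)$, and similarly on the left, so the Zariski topology is shift-invariant; it is discrete as soon as $\{1\}$ is Zariski-open.

In a Hausdorff topological group $L$ each map $x\mapsto w(x)$ is continuous, so solution sets are closed. Hence if the Zariski topology of $L$ is discrete, every Hausdorff group topology on $L$ is discrete. Markov's theorem contains the converse for countable groups: *a countable group admits a non-discrete Hausdorff group topology if and only if its Zariski topology is not discrete.*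

So the first thing to try is a group $L$ with discrete Zariski topology, and to repeat the argument with a Hausdorff [semi]-topology on $L$. It stops at one precise point: the sets $\{x:w(x)=1\}$ need not be closed. The map $w$ is a product of maps $x\mapsto x^{\pm1}$ and constants, and a product of two continuous maps into a [semi]-topological group need not be continuous. The opening example shows that this is not a matter of technique: in the Hausdorff [quasi]-topological group $A$ the solution set of $x^3=c$ (now written multiplicatively) is not closed. And equations "a power of $x$ equals a constant" are exactly the ones we shall meet in the last section, in a group with discrete Zariski topology.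

Which maps *are* continuous for free? We name them.

**Definition.** For a group $G$ let $\Phi$ be the set of all maps $G\to G$ that are compositions of right shifts $x\mapsto xc$ and maps $x\mapsto xax^{-1}$ $(a,c\in G)$.

In a [semi]-topological group all $f\in\Phi$ are continuous. As words in $x$ they are very special: a right shift preserves the exponent sum of $x$, and $W\mapsto WaW^{-1}$ makes it $0$. So the exponent sum is $1$ or $0$, and $x^3c^{-1}$ is not among the words we obtain. The way out is to give up testing $L$ itself. We put $L$ inside a bigger group $G$ where a map in $\Phi$ can evaluate an arbitrary word over $L$ on something made from the *coordinates* of $x$.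

**Conventions.** Let $G=L\wr S_n=N\rtimes S_n$ with $N=L^n$. For $u=(u_1,\dots,u_n)\in N$ and $\tau\in S_n$, the element $\tau u\tau^{-1}\in N$ has $i$-th coordinate $u_{\tau^{-1}(i)}$. In other words, the entry at place $j$ moves to place $\tau(j)$.

Here is what we shall prove.

**Theorem 1.** Let $L$ be an infinite group with discrete Zariski topology, let $n\ge5$, and let $G=L\wr S_n$. Then every $T_1$ topology on $G$ for which all right shifts $x\mapsto xc$ and all maps $x\mapsto xax^{-1}$ $(a,c\in G)$ are continuous is discrete.

**Corollary 2.** There is a countable infinite group admitting no non-discrete Hausdorff topology that turns it into a [semi]-topological group. Hence it admits none that turns it into a [quasi]-topological group.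

So the answer to both questions is no. Corollary 2 follows at once from Theorem 1: let $L$ be a countable infinite group with no non-discrete Hausdorff group topology (Ol'shanskii; Klyachko–Trofimov). By Markov's theorem its Zariski topology is discrete. The group $G=L\wr S_5$ is countable and infinite. A Hausdorff [semi]-topology on $G$ is $T_1$ and satisfies the continuity hypotheses of Theorem 1, so it is discrete. A [quasi]-topology is a [semi]-topology, so the second sentence follows.

## Multiplying coordinates inside $L\wr S_n$

For $\tau\in S_n$ put
$$\delta_\tau(x)=x\tau x^{-1}\tau^{-1}\qquad(x\in G).$$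
This is $x\mapsto x\tau x^{-1}$ followed by a right shift, so $\delta_\tau\in\Phi$. For $u\in N$ we have $\delta_\tau(u)=u\cdot(\tau u^{-1}\tau^{-1})\in N$, and the convention gives
$$\delta_\tau(u)_i=u_i\,u_{\tau^{-1}(i)}^{-1}. \tag{1}$$
In particular, $\delta_\tau(u)_i=1$ whenever $\tau(i)=i$.

Formula (1) is the point of the whole construction. A product of two continuous maps is out of reach, but if the two factors are two *coordinates* of one continuous map into $N$, then $\delta_\tau$ multiplies one by the inverse of the other, and it is continuous. Think of $u\in N$ as a register with $n$ cells. We may apply $\delta_\tau$ for any $\tau$, and we may multiply any cell on the right by any constant (a right shift by an element of $N$).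

Before the general lemma, let us compute $y^3z^{-1}$ with $z\in L$ and five cells. Suppose we have reached the register
$$(y,\ *,\ 1,\ 1,\ 1),$$
where $*$ is anything. We accumulate the word in cell $3$.

First we produce $y^{-1}$, leaving cell $3$ alone. Take $\tau$ with $\tau^{-1}\colon 3\mapsto4\mapsto5\mapsto1\mapsto3$ and $2$ fixed. By (1) the new cells are $u_3u_4^{-1}=1$ at place 3, $u_4u_5^{-1}=1$ at place 4, $u_5u_1^{-1}=y^{-1}$ at place 5, $u_1u_3^{-1}=y$ at place 1, and $1$ at place 2:
$$(y,\ 1,\ 1,\ 1,\ y^{-1}).$$
Now multiply cell $3$ by the inverse of cell $5$, three times, each time letting a blank cell absorb the waste. With $\tau^{-1}\colon3\mapsto5\mapsto2\mapsto3$ we get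
$$(1,\ 1,\ y,\ 1,\ y^{-1});$$
with $\tau^{-1}\colon3\mapsto5\mapsto1\mapsto3$ we get
$$(y^{-1},\ 1,\ y^2,\ 1,\ y^{-1});$$
with $\tau^{-1}\colon3\mapsto5\mapsto2\mapsto3$ and then multiplication of cell $3$ by $z^{-1}$ we get
$$(1,\ y^{-2},\ y^3z^{-1},\ 1,\ y^{-1}).$$
Finally, $\delta_{(3\,4)}$ turns this into
$$(1,\ 1,\ y^3z^{-1},\ (y^3z^{-1})^{-1},\ 1),$$
which is $1$ exactly when $y^3=z$. The equation that misbehaved in the opening example is now tested by a map in $\Phi$.

Two features deserve attention. The cells that $\tau$ fixes are reset to $1$, so the waste of earlier steps disappears; this is why finitely many cells suffice for words of any length. And each move needs blank cells, so one has to check that blanks never run out; this is where $n\ge5$ enters.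

It remains to say how a register with so many $1$'s is obtained from an arbitrary $x\in N$, and what $y$ is. Apply $\delta_{(a\,b)}$: all cells except $a,b$ become $1$, and cell $a$ becomes $x_ax_b^{-1}$. A right shift beforehand inserts a constant $g$. So $y$ will be $x_agx_b^{-1}g^{-1}$.

## Every one-variable equation tested by a map in $\Phi$

We say that $w\in L*\langle X\rangle$ is in *standard form* if it is written as
$$w(X)=X^{\varepsilon_1}c_1X^{\varepsilon_2}c_2\cdots X^{\varepsilon_k}c_k,\qquad k\ge1,\ \varepsilon_j=\pm1,\ c_j\in L. \tag{2}$$
Coefficients $c_j=1$ are allowed.

**Lemma B.** Let $n\ge5$, let $a\ne b$ be in $\{1,\dots,n\}$, let $g\in L$, and let $w$ be as in (2). There is $F\in\Phi$ such that for all $x\in N$: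
$$F(x)=1\iff w\big(x_a\,g\,x_b^{-1}g^{-1}\big)=1. \tag{3}$$

*Proof.* Write $y=x_agx_b^{-1}g^{-1}$. For distinct places $\alpha,\beta,\kappa,\lambda$ we say that $u\in N$ *displays $(v,s)$ at $(\alpha,\beta)$ with blanks $\kappa,\lambda$* if $u_\alpha=v$, $u_\beta=s$ and $u_\kappa=u_\lambda=1$. The other coordinates are arbitrary. In the example above, the first register displays $(1,y)$ at $(3,1)$ with blanks $4,5$. The first entry $v$ is the accumulator; the second entry $s$ will be $y$ or $y^{-1}$.

**Start: get $y$ into the register and clear the rest.** Let $h\in N$ have $h_a=g$ and all other coordinates $1$, and put $f_0(x)=\delta_{(a\,b)}(xh)\,h^{-1}$. This is a right shift, then $\delta_{(a\,b)}$, then a right shift, so $f_0\in\Phi$. Let $x\in N$. The element $xh$ has $x_ag$ at place $a$ and $x_b$ at place $b$. By (1), $\delta_{(a\,b)}(xh)$ has $x_agx_b^{-1}$ at place $a$ and $1$ at all places other than $a,b$. Multiplying by $h^{-1}$ we get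
$$f_0(x)_a=x_agx_b^{-1}g^{-1}=y,\qquad f_0(x)_i=1\ \text{ for } i\neq a,b.$$
Since $n\ge5$, there are three distinct places $\alpha,\kappa,\lambda$ outside $\{a,b\}$. So $f_0(x)$ displays $(1,y)$ at $(\alpha,a)$ with blanks $\kappa,\lambda$.

**Operation $P_c$ ($c\in L$): replace $v$ by $vs^{-1}c$ and keep $s$.** Let $u$ display $(v,s)$ at $(\alpha,\beta)$ with blanks $\kappa,\lambda$. Let $\tau$ be the 3-cycle with $\tau^{-1}(\alpha)=\beta$, $\tau^{-1}(\beta)=\kappa$, $\tau^{-1}(\kappa)=\alpha$, and let $u'=\delta_\tau(u)$. By (1),
$$u'_\alpha=u_\alpha u_\beta^{-1}=vs^{-1},\qquad u'_\beta=u_\beta u_\kappa^{-1}=s,\qquad u'_\kappa=u_\kappa u_\alpha^{-1}=v^{-1},$$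
and $u'_i=1$ at the $n-3\ge2$ other places. Now multiply on the right by the element of $N$ with $c$ at place $\alpha$ and $1$ elsewhere. The result displays $(vs^{-1}c,\,s)$ at $(\alpha,\beta)$, with blanks any two places outside $\{\alpha,\beta,\kappa\}$.

**Operation $Q$: replace $s$ by $s^{-1}$ and keep $v$.** Let $u$ be as before, and let $\tau$ be the 4-cycle with $\tau^{-1}(\alpha)=\kappa$, $\tau^{-1}(\kappa)=\lambda$, $\tau^{-1}(\lambda)=\beta$, $\tau^{-1}(\beta)=\alpha$. For $u'=\delta_\tau(u)$, formula (1) gives
$$u'_\alpha=vu_\kappa^{-1}=v,\qquad u'_\kappa=u_\kappa u_\lambda^{-1}=1,\qquad u'_\lambda=u_\lambda u_\beta^{-1}=s^{-1},\qquad u'_\beta=u_\beta u_\alpha^{-1}=sv^{-1},$$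
and $u'_i=1$ at the $n-4\ge1$ other places. So $u'$ displays $(v,s^{-1})$ at $(\alpha,\lambda)$, with two blanks: $\kappa$ and a place outside $\{\alpha,\beta,\kappa,\lambda\}$.

**Running the word.** Both operations are restrictions to $N$ of elements of $\Phi$, and they map $N$ to $N$. The new places depend only on the old places, not on $x$ (when there is a choice of blanks, fix one). So a sequence of operations applied after $f_0$ is a single map in $\Phi$, the same for all $x\in N$. Start from $f_0(x)$, which displays $(1,y)$. For $j=1,\dots,k$ in turn, the second displayed entry is $y$ or $y^{-1}$, and which of the two depends only on $w$ and $j$. Apply $Q$ if necessary, so that this entry is $s=y^{-\varepsilon_j}$. Then apply $P_{c_j}$, which replaces $v$ by $vs^{-1}c_j=v\,y^{\varepsilon_j}c_j$. After $j=k$ the accumulator is $y^{\varepsilon_1}c_1\cdots y^{\varepsilon_k}c_k=w(y)$. We have obtained $f\in\Phi$ and fixed places $\alpha$ and $\kappa$ with $f(x)_\alpha=w(y)$ and $f(x)_\kappa=1$ for all $x\in N$.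

**Finish: discard everything but $w(y)$.** Put $F=\delta_{(\alpha\,\kappa)}\circ f\in\Phi$. By (1), $F(x)$ has entry $w(y)$ at $\alpha$, entry $w(y)^{-1}$ at $\kappa$, and $1$ elsewhere. So $F(x)=1$ if and only if $w(y)=1$. $\square$

## The diagonal, and why centralizers must be controlled

Suppose the Zariski topology of the infinite group $L$ is discrete. We extract finitely many equations. Since $\{1\}$ is open, it is a finite intersection of subbasic open sets (a nonempty family, since $L\ne\{1\}$). Taking complements, there are $w_1,\dots,w_r\in L*\langle X\rangle$ with
$$L\setminus\{1\}=\bigcup_{i=1}^r\{x\in L:\ w_i(x)=1\},\qquad w_i(1)\neq1\ \text{ for all }i. \tag{4}$$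
We may assume that each $w_i$ is in the standard form (2). A $w_i$ that does not involve $X$ is a constant equal to $w_i(1)\ne1$; it has no solutions and can be dropped. Any other one is $c_0X^{\varepsilon_1}c_1\cdots X^{\varepsilon_k}c_k$, and conjugating it by $c_0$ gives $X^{\varepsilon_1}c_1\cdots X^{\varepsilon_k}(c_kc_0)$, with the same solutions and still not equal to $1$ at $x=1$.

By Lemma B, with $w=w_1,\dots,w_r$ and fixed $a,b,g$, finitely many conditions "$F(x)=1$" express, for $x\in N$, that $x_agx_b^{-1}g^{-1}\neq1$. With $g=1$ and all pairs $a\neq b$ these conditions catch every $x\in N$ except the diagonal elements $(d,\dots,d)$. With other $g$ they catch $(d,\dots,d)$ as soon as $gd\ne dg$. Since only finitely many $g$ may be used, what escapes is $\{(d,\dots,d):d\in C_L(A)\}$ with $A$ finite, where $C_L(A)$ is the centralizer of $A$ in $L$. We need this to be a finite set for a suitable $A$.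

Some such finiteness is unavoidable for this method. Let $z$ be central in $G$, and let $F\in\Phi$ involve at least one map $x\mapsto xax^{-1}$. Then $F(xz)=F(x)$, because the right shifts before the first such map only carry $z$ along, and $(xz)a(xz)^{-1}=xax^{-1}$. So a set $\{F=c\}$ that misses $1$ misses every central element. If $F$ is a right shift, then $\{F=c\}$ is one point. If $Z(L)$ were infinite, the infinitely many central elements $(d,\dots,d)$, $d\in Z(L)$, could not be covered by finitely many sets $\{F=c\}$ missing $1$. Fortunately, a discrete Zariski topology forces more than a finite center.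

**Lemma A.** Let $L$ be an infinite group with discrete Zariski topology. There is a finite $A\subset L$ whose centralizer $C_L(A)$ is finite.

The proof uses B. H. Neumann's lemma (*Groups covered by permutable subsets*, J. London Math. Soc. 29 (1954)).

**Neumann's lemma.** If a group is a finite union of cosets of subgroups, then those cosets whose subgroups have finite index already cover the group.

We recall a proof for left cosets; we need the lemma only for abelian groups. *First, one of the subgroups has finite index.* Induct on the number $m$ of different subgroups $H_1,\dots,H_m$ involved. If $m=1$, the group is a finite union of cosets of $H_1$. Let $m>1$. If all cosets of $H_m$ occur, $H_m$ has finite index. If a coset $gH_m$ does not occur, it is disjoint from the cosets of $H_m$ that do, so it lies in the union of the given cosets of $H_1,\dots,H_{m-1}$. Translating, every coset of $H_m$ lies in a finite union of cosets of $H_1,\dots,H_{m-1}$. Hence so does the whole group, and the induction hypothesis applies. *Second,* let $D$ be the intersection of those of the $H_j$ that have finite index; $D$ has finite index, and the union of the given cosets of finite-index subgroups is a union of cosets of $D$.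 If it is not the whole group, it misses some $gD$. Then $gD$, and hence the whole group, which is a finite union of translates of $gD$, is covered by finitely many cosets of infinite-index subgroups. This contradicts the first part. $\square$

*Proof of Lemma A.* Suppose that $C_L(A)$ is infinite for every finite $A\subset L$. The plan is to find an infinite abelian subgroup on which all the equations $w_i(x)=1$ become power equations, and to contradict (4) there.

**Step 1: an infinite abelian subgroup commuting with the coefficients.** Let $A_0$ be the finite set of coefficients of $w_1,\dots,w_r$. Choose inductively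
$$x_{k+1}\in C_L(A_0\cup\{x_1,\dots,x_k\})\setminus\{x_1,\dots,x_k\},$$
which is possible since these centralizers are infinite. The $x_k$ are different, commute with each other and with $A_0$. So $E=\langle x_1,x_2,\dots\rangle$ is an infinite abelian subgroup of $C_L(A_0)$.

**Step 2: the equations on $E$.** Let $x\in E$ and let $m_i$ be the exponent sum of $X$ in $w_i$. Since $x$ commutes with the coefficients, $w_i(x)=w_i(1)x^{m_i}$. Put $e_i=w_i(1)^{-1}\ne1$. Then (4) gives
$$E=\{1\}\cup\bigcup_{i=1}^rX_i,\qquad X_i=\{x\in E:\ x^{m_i}=e_i\}.$$
Each nonempty $X_i$ is a coset of the subgroup $\{x\in E:x^{m_i}=1\}$ of the abelian group $E$. Also $1\notin X_i$, since $1^{m_i}=1\ne e_i$.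

**Step 3: contradiction.** This is a covering of $E$ by finitely many cosets, one of which is the coset $\{1\}$ of the trivial subgroup, which has infinite index. By Neumann's lemma some of the $X_i$ cover $E$. But $1$ lies in no $X_i$. $\square$

In particular, Lemma A says that no infinite abelian group has discrete Zariski topology.

## Covering $G\setminus\{1\}$ by finitely many closed sets

*Proof of Theorem 1.* Let $G=L\wr S_n$ carry a topology as in the theorem. Every $f\in\Phi$ is continuous, and points are closed, so every set $\{x\in G:f(x)=c\}$ with $f\in\Phi$, $c\in G$ is closed. We cover $G\setminus\{1\}$ by finitely many closed sets that do not contain $1$.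

**Step 1: cover $G\setminus N$.** Lemma B says nothing about elements outside $N$; they are recognized by how they move coordinates. Fix $p\in L\setminus\{1\}$, and let $p_i\in N$ have $p$ at place $i$ and $1$ elsewhere. For $i\ne l$ put
$$E_{i,l}=\{x\in G:\ \delta_{(i\,l)}(xp_ix^{-1})=1\}.$$
The map $x\mapsto\delta_{(i\,l)}(xp_ix^{-1})$ is in $\Phi$, so $E_{i,l}$ is closed. For $x=1$, formula (1) shows that $\delta_{(i\,l)}(p_i)$ has $i$-th coordinate $p\cdot1^{-1}=p\ne1$, so $1\notin E_{i,l}$.

Let $x=z\sigma$ with $z\in N$ and $1\ne\sigma\in S_n$. Choose $i$ with $\sigma(i)\ne i$, and then $l\notin\{i,\sigma(i)\}$. The element $\sigma p_i\sigma^{-1}$ has $p$ at place $\sigma(i)$ and $1$ elsewhere. Conjugating it by $z\in N$ acts in each coordinate separately, so $q=xp_ix^{-1}\in N$ is also trivial at all places except $\sigma(i)$. The transposition $(i\,l)$ fixes $\sigma(i)$, so $\delta_{(i\,l)}(q)$ is $1$ there, and at all other places fixed by $(i\,l)$. At $i$ and $l$ it is $1$ because $q_i=q_l=1$. Hence $\delta_{(i\,l)}(q)=1$ and $x\in E_{i,l}$. Therefore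
$$G\setminus N\subset\bigcup_{i\ne l}E_{i,l}.$$

**Step 2: cover $N$ except for a finite set.** By Lemma A choose a finite $A\subset L$ with $C_L(A)$ finite. Enlarging $A$ only shrinks the centralizer, so we may assume $1\in A$. For $a\ne b$ in $\{1,\dots,n\}$, $g\in A$ and $1\le i\le r$, let $F_{a,b,g,i}\in\Phi$ be the map given by Lemma B for $w=w_i$, and put
$$Z_{a,b,g,i}=\{x\in G:\ F_{a,b,g,i}(x)=1\},$$
a closed set. For $x=1\in N$ the argument of $w_i$ in (3) is $g g^{-1}=1$, and $w_i(1)\ne1$; so $1\notin Z_{a,b,g,i}$. By (3) and (4),
$$N\cap\bigcup_{i=1}^rZ_{a,b,g,i}=\{x\in N:\ x_agx_b^{-1}g^{-1}\ne1\}=\{x\in N:\ x_a\ne gx_bg^{-1}\}.$$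
Let $D$ be the set of those $x\in N$ that lie in none of the sets $Z_{a,b,g,i}$. If $x\in D$, then $x_a=gx_bg^{-1}$ for all $a\ne b$ and $g\in A$. With $g=1$ this gives $x=(d,\dots,d)$ for some $d\in L$. Then $d=gdg^{-1}$ for all $g\in A$, that is, $d\in C_L(A)$. So $D$ is finite.

**Step 3: put the pieces together.** We have
$$G\setminus\{1\}=\bigcup_{i\ne l}E_{i,l}\ \cup\bigcup_{a\ne b,\ g\in A,\ i\le r}Z_{a,b,g,i}\ \cup\ (D\setminus\{1\}).$$
All sets on the right are closed, the last one because it is finite and points are closed. There are finitely many of them and none contains $1$. Hence $\{1\}$ is open. Right shifts are homeomorphisms, since their inverses are right shifts, so every point is open and the topology is discrete. $\blacksquare$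

The proof used neither left shifts nor inversion nor more than $T_1$. What it cannot do without is the continuity of the maps $x\mapsto xax^{-1}$: by Zelenyuk's theorem the same group $G$ carries a non-discrete Hausdorff quasi-topology, and by Theorem 1 some map $x\mapsto xax^{-1}$ is discontinuous for it.

## Which wreath products have only discrete topologies

For countable $L$, Theorem 1 is one implication of an equivalence.

**Theorem 3.** Let $L$ be a countable infinite group and $n\ge5$. The following are equivalent:

- (i) $L$ admits no non-discrete Hausdorff group topology;
- (ii) the Zariski topology of $L$ is discrete;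
- (iii) every $T_1$ topology making $L\wr S_n$ a [semi]-topological group is discrete;
- (iv) $L\wr S_n$ has no non-discrete Hausdorff [semi]-topology;
- (v) $L\wr S_n$ has no non-discrete Hausdorff [quasi]-topology;
- (vi) $L\wr S_n$ has no non-discrete Hausdorff group topology.

For an arbitrary infinite $L$ one still has (ii) $\Rightarrow$ (iii) $\Rightarrow$ (iv) $\Rightarrow$ (v) $\Rightarrow$ (vi) $\Rightarrow$ (i).

*Proof.* **From (ii) down to (vi).** The implication (ii) $\Rightarrow$ (iii) is Theorem 1. Hausdorff spaces are $T_1$, which gives (iii) $\Rightarrow$ (iv). A topological group is a [quasi]-topological group, and a [quasi]-topological group is a [semi]-topological group, which gives (iv) $\Rightarrow$ (v) $\Rightarrow$ (vi).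

**From (vi) to (i): extend a topology from $L$ to $L\wr S_n$.** Suppose $L$ has a non-discrete Hausdorff group topology. Give $N=L^n$ the product topology, which is a non-discrete Hausdorff group topology. Conjugation by an element $z\sigma$ of $G=N\rtimes S_n$ acts on $N$ as a permutation of coordinates followed by an inner automorphism of $N$, so it is a homeomorphism of $N$. By the extension fact, $G$ has a Hausdorff group topology in which $N$ is an open subgroup with the given topology. It is not discrete since $N$ is not. This contradicts (vi).

**From (i) to (ii).** For countable $L$ this is Markov's theorem. $\blacksquare$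

## A finitely generated example, and examples of every cardinality

**Corollary 4.** (a) There is a finitely generated infinite group of bounded exponent as in Corollary 2. (b) For every infinite cardinal $\kappa$ there is a group of cardinality $\kappa$ all of whose $T_1$ [semi]-topologies are discrete.

*Proof of (a).* **Step 1: the group $L$.** Let $m\ge2$ and let $n_0\ge665$ be odd. By Adian (*The Burnside Problem and Identities in Groups*, Ch. VII; also *On some torsion-free groups*, Math. USSR Izv. 5 (1971)), there is a finitely generated torsion-free group $\mathcal A=A(m,n_0)$ whose center is infinite cyclic, $\langle c\rangle$, with $\mathcal A/\langle c\rangle\cong B(m,n_0)$, the free Burnside group, which is infinite. Following Ol'shanskii, put $L=\mathcal A/\langle c^{n_0}\rangle$, and let $\bar C$ be the image of $\langle c\rangle$ in $L$; it has order $n_0$. The group $L$ is infinite and finitely generated.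

**Step 2: $n_0$-th powers of elements outside $\bar C$.** We show that $x\in L\setminus\bar C$ implies $x^{n_0}\in\bar C\setminus\{1\}$. Lift $x$ to $\tilde x\in\mathcal A\setminus\langle c\rangle$. Since $B(m,n_0)$ has exponent dividing $n_0$, we have $\tilde x^{n_0}=c^j$ for some $j$. If $n_0$ divided $j$, then, $c$ being central, $(\tilde xc^{-j/n_0})^{n_0}=\tilde x^{n_0}c^{-j}=1$. By torsion-freeness $\tilde x=c^{j/n_0}\in\langle c\rangle$, a contradiction. So $n_0\nmid j$, and the image of $c^j$ in $\bar C$ is not $1$.

**Step 3: $\{1\}$ is Zariski-open.** We claim that
$$L\setminus\{1\}=\bigcup_{z\in\bar C\setminus\{1\}}\big(\{x\in L:x^{n_0}=z\}\cup\{x\in L:x=z\}\big).$$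
Elements outside $\bar C$ are covered by Step 2, and an element $z\in\bar C\setminus\{1\}$ is covered by $\{x=z\}$. The element $1$ is in none of these sets, since $1^{n_0}=1\ne z$. The right side is a finite union of solution sets of equations, so $\{1\}$ is Zariski-open, and by shift-invariance the Zariski topology of $L$ is discrete.

**Step 4: the wreath product.** Theorem 1 applies to $G=L\wr S_5$. This group is infinite and is generated by $S_5$ and finitely many generators of $L^5$; being finitely generated, it is countable. For $x\in L$ we have $x^{n_0}\in\bar C$, hence $x^{n_0^2}=1$. The group $S_5$ has exponent $60$, so for $\gamma\in G$ we have $\gamma^{60}\in L^5$ and $\gamma^{60n_0^2}=1$. So $G$ has exponent dividing $60n_0^2$. $\square$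

*Proof of (b).* Klyachko and Trofimov (*The number of non-solutions of an equation in a group*, J. Group Theory 8 (2005)) proved that for any two cardinals with infinite sum there are a group and an equation over it whose numbers of solutions and of non-solutions are the given cardinals. Take $\kappa$ solutions and $1$ non-solution. We get a group $L$ with $|L|=\kappa+1=\kappa$ and $w\in L*\langle X\rangle$ with exactly one non-solution $g$. Then $x$ is a non-solution of $w(Xg)=1$ exactly when $xg=g$, that is, $x=1$. So $L\setminus\{1\}$ is the solution set of one equation, $\{1\}$ is Zariski-open, and by shift-invariance the Zariski topology of $L$ is discrete. Theorem 1 applies to $L\wr S_5$, whose cardinality is $120\cdot\kappa^5=\kappa$. $\blacksquare$
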